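
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Runge maps of the unit ball that embed into no Loewner chain}


\begin{abstract}
For every $n\ge 2$ we construct a normalized univalent map of the unit ball of $\mathbb C^n$ whose image is Runge in $\mathbb C^n$ and which is not the initial element of any Loewner chain, whatever the range of the chain. We also show that this is the generic behavior: among normalized univalent maps with Runge image, those that embed into a Loewner chain form a dense but meager set. The obstruction is a comparison of scales. A map that embeds factors as $\varphi\circ g$, where $\varphi$ is entire and $g$ has polynomial growth. Such a $g$ cannot be large on a sufficiently fine finite subset of a sphere without being large on the whole sphere. But a normalized univalent map with Runge image can be made arbitrarily large on arbitrarily fine finite subsets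 of spheres.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Throughout, $n\ge 2$. We write $\langle z,w\rangle=\sum_j z_j\overline{w_j}$ for the Hermitian product on $\mathbb C^n$, $B_r=\{z\in\mathbb C^n:\|z\|<r\}$, $\mathbb B=\mathbb B^n=B_1$, and $\mathbb D$ for the unit disk of $\mathbb C$. Let $H(\mathbb B)$ be the space of holomorphic maps $\mathbb B\to\mathbb C^n$ with the topology of uniform convergence on compacta. A map is \emph{univalent} if it is holomorphic and injective, and $f\in H(\mathbb B)$ is \emph{normalized} if $f(0)=0$ and $df(0)=\mathsf{Id}$. Recall that an injective holomorphic map from a domain of $\mathbb C^n$ into $\mathbb C^n$ is open and is biholomorphic onto its image.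

Let $S(\mathbb B)$ be the set of normalized univalent maps on $\mathbb B$. A \emph{Loewner chain} is a family $(f_t)_{t\ge 0}$ of holomorphic maps on $\mathbb B$ with
\[
e^{-t}f_t\in S(\mathbb B)\quad (t\ge 0),\qquad f_s(\mathbb B)\subseteq f_t(\mathbb B)\quad (0\le s\le t).
\]
Its \emph{range} is $\bigcup_{t\ge 0}f_t(\mathbb B)$, and the chain is \emph{normal} if $\{e^{-t}f_t\}_{t\ge 0}$ is a normal family. So a Loewner chain is a way of growing the domain $f_0(\mathbb B)$ inside $\mathbb C^n$ through biholomorphic images of the ball, at a speed fixed by the normalization at the origin. We say that $f\in S(\mathbb B)$ \emph{embeds} into the chain $(f_t)$ if $f=f_0$, and set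
\begin{align*}
S^1(\mathbb B)&=\{f_0:(f_t)_{t\ge 0}\text{ is a Loewner chain}\},\\
S^0(\mathbb B)&=\{f_0:(f_t)_{t\ge 0}\text{ is a normal Loewner chain}\}.
\end{align*}

Two classes of entire maps enter:
\begin{align*}
U_0(\mathbb C^n)&=\{\varphi:\mathbb C^n\to\mathbb C^n\text{ univalent},\ \varphi(0)=0,\ d\varphi(0)=\mathsf{Id}\},\\
A_0(\mathbb C^n)&=\{\varphi\in U_0(\mathbb C^n):\varphi\text{ is surjective}\}.
\end{align*}
Elements of $A_0(\mathbb C^n)$ are automorphisms of $\mathbb C^n$. Finally, a domain $\Omega\subset\mathbb C^n$ is \emph{Runge} if every holomorphic function on $\Omega$ is a limit, uniformly on compacta of $\Omega$, of polynomials, and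
\[
S_R(\mathbb B)=\{f\in S(\mathbb B): f(\mathbb B)\text{ is Runge in }\mathbb C^n\}.
\]

\subsection{Which Runge maps embed?}

The following facts are known.
\begin{itemize}
\item[(i)] For every Loewner chain $(f_t)$ there are a normal Loewner chain $(g_t)$ and $\varphi\in U_0(\mathbb C^n)$ with $f_t=\varphi\circ g_t$ for all $t\ge 0$. In particular $S^1(\mathbb B)=U_0(\mathbb C^n)\circ S^0(\mathbb B)$.
\item[(ii)] Every normal Loewner chain has range $\mathbb C^n$, and $S^0(\mathbb B)\subset S_R(\mathbb B)$.
\item[(iii)] For every $n\ge 2$, $A_0(\mathbb C^n)\circ S^0(\mathbb B)\subsetneq S_R(\mathbb B)$. In fact some $f\in S_R(\mathbb B^2)$ embeds into no Loewner chain with range $\mathbb C^2$.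
\end{itemize}
The proofs of our theorems use only (i).

By (ii), the chain $f_t=\varphi\circ g_t$ in (i) has range $\varphi(\mathbb C^n)$. So the maps that embed into a chain with range $\mathbb C^n$ are exactly those in $A_0(\mathbb C^n)\circ S^0(\mathbb B)$, and by (iii) having a Runge image is not enough for this. It remains possible that every $f\in S_R(\mathbb B)$ embeds into some chain if smaller ranges are admitted, that is, if automorphisms are replaced by arbitrary $\varphi\in U_0(\mathbb C^n)$. Bracci and Gumenyuk \cite{BG} posed this question: \emph{is $S_R(\mathbb B)\subset U_0(\mathbb C^n)\circ S^0(\mathbb B)$?}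

There are reasons to expect a positive answer. Every $A\in A_0(\mathbb C^n)$ embeds: the maps $f_t(z)=A(e^tz)$ form a Loewner chain starting at $A|_{\mathbb B}$, with range $\mathbb C^n$. By the Andersén--Lempert theorem, recalled in Section~\ref{sec:generic}, such maps are dense in $S_R(\mathbb B)$. Moreover, the outer factor $\varphi$ destroys the most obvious invariant, the growth of $f$.

\begin{example}\label{ex:growth}
Let $n=2$ and $g(z)=z/(1-z_1)$. This map is normalized and injective, with inverse $w\mapsto w/(1+w_1)$. Its image is given by $\|w\|^2<|1+w_1|^2$, that is, by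
\[
|w_2|^2<1+2\operatorname{Re}w_1 ,
\]
a convex domain containing $0$. Hence $g_t=e^tg$ has increasing images. It is a Loewner chain, and it is normal because $e^{-t}g_t=g$ for all $t$. So $g\in S^0(\mathbb B)$. Put $h(\zeta)=e^\zeta-1-\zeta$ and $\varphi(w)=(w_1,w_2+h(w_1))\in A_0(\mathbb C^2)$. The map $f=\varphi\circ g$ embeds into the chain $(\varphi\circ g_t)$, and $f\in S_R(\mathbb B)$ by (iii). But
\[
\|f(x,0)\|\ge h\Bigl(\frac{x}{1-x}\Bigr)\qquad (0<x<1),
\]
which exceeds every power of $1/(1-x)$ as $x\to 1$. Thus rapid growth of $f$, at a sequence of points or along a whole curve, does not by itself prevent $f$ from embedding.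
\end{example}

Nevertheless the answer is negative.

\begin{theorem}\label{thm:main}
For every $n\ge 2$,
\[
S_R(\mathbb B^n)\not\subset U_0(\mathbb C^n)\circ S^0(\mathbb B^n)=S^1(\mathbb B^n).
\]
Thus there is $f\in S_R(\mathbb B^n)$ that embeds into no Loewner chain, whatever its range.
\end{theorem}

The second theorem says that this is typical. A \emph{gauge} is an arbitrary function $m:[0,1)\to[1,\infty)$. Let
\[
\mathcal G_m=\Bigl\{g\in H(\mathbb B):\ \exists\,C<\infty\ \text{ with }\max_{\|z\|\le r}\|g(z)\|\le C\,m(r)\ \text{ for all } r\in[0,1)\Bigr\}.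
\]
We shall see that $S_R(\mathbb B)$ is closed in the Fréchet space $H(\mathbb B)$ (Lemma~\ref{lem:closed}). It is therefore completely metrizable, and Baire's theorem applies in it. A set is meager if it is contained in a countable union of closed sets with empty interior.

\begin{theorem}\label{thm:generic}
Let $n\ge 2$.
\begin{enumerate}
\item For every gauge $m$, the set of $f\in S_R(\mathbb B)$ of the form $f=\Phi\circ g$ with $g\in\mathcal G_m$ and $\Phi:\mathbb C^n\to\mathbb C^n$ an arbitrary continuous (in particular, arbitrary entire) map is meager in $S_R(\mathbb B)$. The same holds for countably many gauges $m_1,m_2,\dots$ simultaneously, that is, with $g\in\bigcup_i\mathcal G_{m_i}$.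
\item $S_R(\mathbb B)\cap S^1(\mathbb B)$ is dense and meager in $S_R(\mathbb B)$. So $S_R(\mathbb B)\setminus S^1(\mathbb B)$ contains a dense $G_\delta$ of $S_R(\mathbb B)$, while every $f\in S_R(\mathbb B)$ is a locally uniform limit of maps in $S_R(\mathbb B)$ that embed into Loewner chains with range $\mathbb C^n$.
\end{enumerate}
\end{theorem}

\subsection{The idea}

Suppose $f=\varphi\circ g$ with $g\in S^0(\mathbb B)$. An upper bound for $g$ gives no upper bound for $f$ that is independent of $\varphi$, but largeness passes from $f$ to $g$: if $\|f(z)\|>\max_{\overline B_R}\|\varphi\|$, then $\|g(z)\|>R$. This holds at each point separately and for every continuous $\varphi$.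

On the other hand, a map $g\in S^0(\mathbb B)$ cannot oscillate fast. Its derivative is bounded by a constant times a power of $1/(1-\|z\|)$. So if $g$ is large on a sufficiently fine finite subset of a sphere $\partial B_r$, then $g$ is large on all of $\partial B_r$. If this happens with arbitrarily large bounds, then $g(\mathbb B)=\mathbb C^n$, which contradicts Liouville's theorem.

It remains to find $f\in S_R(\mathbb B)$ that is huge on very fine finite subsets $E_k$ of spheres $\partial B_{r_k}$ with $r_k\uparrow 1$. This is where $n\ge 2$ enters: shears of $\mathbb C^n$ can push any finite set far away while hardly moving a smaller ball. Since such an $f$ is univalent, it cannot become arbitrarily large on whole spheres: there is a constant $R'$ such that every sphere $\partial B_r$ contains a point where $\|f\|<R'$. So $f$ is large on $E_k$ and drops in between, faster than any map in $S^0(\mathbb B)$ could follow.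

We prove the growth bound in Section~\ref{sec:growth}, the obstruction in Section~\ref{sec:obstruction}, and the moving lemma in Section~\ref{sec:moving}. Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof} and Theorem~\ref{thm:generic} in Section~\ref{sec:generic}.

\section{Growth of maps in $S^0(\mathbb B)$}\label{sec:growth}

For a normal Loewner chain $(g_t)$ the maps $e^{-t}g_t$ are uniformly bounded near $0$. To bound $g_0(z)$ for $z$ near the sphere, write $g_0=g_t\circ\phi_{0,t}$ with $\phi_{0,t}=g_t^{-1}\circ g_0:\mathbb B\to\mathbb B$. The question is then how fast $\phi_{0,t}(z)$ is drawn to $0$ compared with the factor $e^t$ that we lose. The right quantity to follow is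
\[
\kappa(x)=\frac{x}{(1-x)^2}\qquad (0\le x<1),
\]
which is increasing and satisfies $\kappa(x)\ge x$.

\begin{lemma}\label{lem:step}
Let $0<\lambda<1$ and let $\phi:\mathbb B\to\mathbb B$ be holomorphic with $\phi(0)=0$ and $d\phi(0)=\lambda\,\mathsf{Id}$. Then
\[
\kappa(\|\phi(z)\|)\le\Bigl(\frac{1+\lambda}{2}\Bigr)^2\kappa(\|z\|)\qquad(z\in\mathbb B).
\]
\end{lemma}

\begin{proof}
We may assume $\phi(z)\ne 0$, so $z\neq 0$. Put $x=\|z\|$, $u=z/x$, $y=\|\phi(z)\|$ and $v=\phi(z)/y$. By the Schwarz lemma, applied to $\zeta\mapsto\langle\phi(\zeta u),v\rangle$, the function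
\[
q(\zeta)=\frac{\langle\phi(\zeta u),v\rangle}{\zeta}
\]
is holomorphic on $\mathbb D$ with $|q|\le 1$. Since $|q(0)|=\lambda|\langle u,v\rangle|\le\lambda<1$, $q$ maps $\mathbb D$ into $\mathbb D$. The Schwarz--Pick lemma, together with the fact that $(a+x)/(1+ax)$ is increasing in $a\in[0,1]$, gives
\[
\frac yx=|q(x)|\le\frac{|q(0)|+x}{1+|q(0)|x}\le\frac{\lambda+x}{1+\lambda x}.
\]
Hence $y\le Y:=x(\lambda+x)/(1+\lambda x)$, and $1-Y=(1-x^2)/(1+\lambda x)>0$. Therefore
\[
\kappa(y)\le\kappa(Y)=\frac{x(\lambda+x)(1+\lambda x)}{(1-x^2)^2}
=\kappa(x)\,\frac{(\lambda+x)(1+\lambda x)}{(1+x)^2}.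
\]
Now $(\lambda+x)(1+\lambda x)=\lambda(1+x)^2+(1-\lambda)^2x$, and $x/(1+x)^2\le\frac14$. So the last fraction is at most $\lambda+\frac14(1-\lambda)^2=\frac14(1+\lambda)^2$.
\end{proof}

For $\lambda=e^{-t}$ with $t$ large, the factor in the lemma is close to $\frac14$, far from the $e^{-t}$ that we want. But the factor is $1-h+O(h^2)$ when $\lambda=e^{-h}$ with $h$ small, so we apply the lemma in many short steps.

\begin{proposition}\label{prop:growth}
Every $g\in S^0(\mathbb B)$ satisfies
\[
\|g(z)\|\le\frac{\|z\|}{(1-\|z\|)^2}\qquad(z\in\mathbb B).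
\]
In particular $S^0(\mathbb B)\subset\mathcal G_{m_0}$ for the gauge $m_0(r)=(1-r)^{-2}$.
\end{proposition}

\begin{proof}
Let $g=g_0$ for a normal Loewner chain $(g_t)$. For $0\le s\le t$ the map $\phi_{s,t}=g_t^{-1}\circ g_s:\mathbb B\to\mathbb B$ is well defined and holomorphic because $g_s(\mathbb B)\subseteq g_t(\mathbb B)$. It satisfies $\phi_{s,t}(0)=0$ and $d\phi_{s,t}(0)=e^{s-t}\mathsf{Id}$, and $\phi_{s,u}=\phi_{t,u}\circ\phi_{s,t}$ for $s\le t\le u$.

Fix $t>0$ and $N\ge 1$. The map $\phi_{0,t}$ is the composition of the $N$ maps $\phi_{(j-1)t/N,\,jt/N}$, to each of which Lemma~\ref{lem:step} applies with $\lambda=e^{-t/N}$. Hence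
\[
\kappa(\|\phi_{0,t}(z)\|)\le\Bigl(\frac{1+e^{-t/N}}{2}\Bigr)^{2N}\kappa(\|z\|).
\]
Since $\frac12(1+e^{-t/N})=1-\frac{t}{2N}+O(N^{-2})$, letting $N\to\infty$ we get
\begin{equation}\label{eq:kappa}
e^t\,\|\phi_{0,t}(z)\|\le e^t\,\kappa(\|\phi_{0,t}(z)\|)\le\kappa(\|z\|).
\end{equation}

It remains to compare $g_t$ with $e^t\,\mathsf{Id}$ near $0$, uniformly in $t$. This is where normality is used. Since $e^{-t}g_t(0)=0$ for all $t$, the normal family $\{e^{-t}g_t\}$ is bounded on compacta, so $M:=\sup_{t\ge0}\max_{\|w\|\le1/2}\|e^{-t}g_t(w)\|<\infty$. The map $w\mapsto e^{-t}g_t(w)-w$ vanishes to order at least $2$ at $0$ and is bounded by $M+\frac12$ on $\overline B_{1/2}$. Restricting it to complex lines $\zeta\mapsto\zeta u$ with $\|u\|=1$, dividing by $\zeta^2$ and using the maximum principle on $|\zeta|\le\frac12$, we obtain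
\[
\|e^{-t}g_t(w)-w\|\le K\|w\|^2\qquad(\|w\|\le\tfrac12,\ t\ge 0),\qquad K=4M+2.
\]
Fix $z$ and put $w_t=\phi_{0,t}(z)$. By \eqref{eq:kappa}, $\|w_t\|\le e^{-t}\kappa(\|z\|)\to 0$, so for $t$ large
\[
\|g(z)\|=\|g_t(w_t)\|\le e^t\|w_t\|\,(1+K\|w_t\|)\le\kappa(\|z\|)\,(1+K\|w_t\|).
\]
Letting $t\to\infty$ gives the claim.
\end{proof}

\section{The obstruction}\label{sec:obstruction}

A univalent map of the ball cannot be arbitrarily large on whole spheres.

\begin{lemma}\label{lem:spheres}
Let $g:\mathbb B\to\mathbb C^n$ be holomorphic and injective. It is impossible that for every $R'>0$ there is $r\in(0,1)$ with $\|g\|\ge R'$ on $\partial B_r$.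
\end{lemma}

\begin{proof}
Suppose the contrary. Let $R'>\|g(0)\|$ and take a corresponding $r$. Since $g(\partial B_r)$ does not meet $B_{R'}$,
\[
g(B_r)\cap B_{R'}=g(\overline B_r)\cap B_{R'} .
\]
This set contains $g(0)$. It is open because $g$ is an open map, and closed in $B_{R'}$ because $g(\overline B_r)$ is compact. As $B_{R'}$ is connected, $B_{R'}\subset g(\mathbb B)$. Since $R'$ may be taken arbitrarily large, $g(\mathbb B)=\mathbb C^n$. Then $g^{-1}:\mathbb C^n\to\mathbb B$ is a bounded entire map, hence constant by Liouville's theorem, which is absurd.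
\end{proof}

We now fix the finite sets on which our maps will be large. Let
\begin{equation}\label{eq:radii}
r_j=1-2^{-j}\quad(j\ge 0),\qquad\rho_j=\frac{1+r_j}{2}.
\end{equation}
Given a gauge $m$, for each $j\ge 1$ we fix a finite set $E_j=E_j(m)\subset\partial B_{r_j}$ such that every point of $\partial B_{r_j}$ lies within distance
\[
\delta_j=\frac{1-r_j}{m(\rho_j)}
\]
of some point of $E_j$. The mesh $\delta_j$ is chosen so that a map in $\mathcal G_m$ varies by an amount bounded independently of $j$ between a point of $\partial B_{r_j}$ and its nearest neighbor in $E_j$. Consider, for $f\in H(\mathbb B)$, the condition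
\begin{equation}\label{eq:large}
\text{for every $k\ge 1$ there is $j\ge k$ such that $\|f\|>k$ on $E_j(m)$.}
\end{equation}

\begin{proposition}\label{prop:obstruction}
Let $m$ be a gauge and let $f\in H(\mathbb B)$ be injective and satisfy \eqref{eq:large}. Then $f$ is not of the form $\Phi\circ g$ with $g\in\mathcal G_m$ and $\Phi:\mathbb C^n\to\mathbb C^n$ continuous.
\end{proposition}

\begin{proof}
Suppose $f=\Phi\circ g$ with $\max_{\|z\|\le r}\|g(z)\|\le C\,m(r)$ for all $r\in[0,1)$. Since $f$ is injective, so is $g$.

For $a\in\overline B_{r_j}$ and a unit vector $v$, the closed disk of radius $\rho_j-r_j=\frac12(1-r_j)$ centered at $a$ in the direction $v$ lies in $\overline B_{\rho_j}$. Cauchy's estimate gives $\|dg(a)v\|\le 2C\,m(\rho_j)/(1-r_j)$. As $\overline B_{r_j}$ is convex, $g$ is Lipschitz on it with this constant.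

Let $R>0$. Choose an integer $k>\max_{\overline B_R}\|\Phi\|$ with $k\ge1$, and then $j\ge k$ as in \eqref{eq:large}. For $z\in E_j$ we have $\|\Phi(g(z))\|>k$, hence $\|g(z)\|>R$. If $z'\in\partial B_{r_j}$ and $z\in E_j$ is a point with $\|z-z'\|\le\delta_j$, then
\[
\|g(z')\|\ge\|g(z)\|-\frac{2C\,m(\rho_j)}{1-r_j}\,\delta_j> R-2C .
\]
Thus $\|g\|\ge R-2C$ on $\partial B_{r_j}$. Since $R$ is arbitrary and $C$ does not depend on $R$, this contradicts Lemma~\ref{lem:spheres}.
\end{proof}

The proof uses nothing about $\Phi$ beyond its boundedness on balls. In particular the univalence of $\varphi\in U_0(\mathbb C^n)$ plays no role.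

\section{Moving finite sets by shears}\label{sec:moving}

We want automorphisms of $\mathbb C^n$ that are almost the identity on a ball and push a given finite set outside that ball far away.

\begin{example}\label{ex:two}
Let $n=2$, $0<s<r$ and $R>0$, and consider the two points $p=(r,0)$ and $q=(0,r)$. To move $p$, choose $A>R+r$ and use
\[
\sigma_1(z_1,z_2)=\bigl(z_1,\;z_2+A(z_1/r)^{\ell}\bigr),\qquad\ell\ge 2.
\]
It is an automorphism, tangent to the identity at $0$. It sends $p$ to $(r,A)$ and fixes $q$. Points of $\overline B_s$ move by at most $A(s/r)^\ell$, which is as small as we like for $\ell$ large.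

To move $q$ we shear in the other direction. A pure power of $z_2$ would also displace $(r,A)$. Here that would do no harm, but when several directions occur, such a displacement could bring back a point that is already far away. So we insert a factor that vanishes at the second coordinate of $(r,A)$ and equals $1$ at that of $q$:
\[
\sigma_2(z_1,z_2)=\Bigl(z_1+A\Bigl(\frac{z_2}{r}\Bigr)^{\ell'}\frac{z_2-A}{r-A},\;z_2\Bigr),\qquad\ell'\ge 2.
\]
It fixes $(r,A)$ and sends $q$ to $(A,r)$. Since $A$ has already been fixed, $\sigma_2$ is close to the identity on any given ball $\overline B_{s'}$ with $s<s'<r$ once $\ell'$ is large. If $\ell$ was chosen so large that $\sigma_1$ is close to the identity on $\overline B_s$ and $\sigma_1(\overline B_s)\subset\overline B_{s'}$, then $\sigma_2\circ\sigma_1$ is close to the identity on $\overline B_s$ and moves both points outside $\overline B_R$.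
\end{example}

In general we treat the points one at a time. For each we shear along a direction orthogonal to it, and interpolation keeps the other points where they are. The only points that cannot be fixed are those with the same coordinate as the point being moved, and these are thrown out together with it. A point that has not yet been moved is still outside the ball, so a high power of its coordinate is available that is tiny on the ball.

\begin{lemma}\label{lem:moving}
Let $0<s<\infty$, let $E\subset\mathbb C^n\setminus\overline B_s$ be finite, and let $\varepsilon,R>0$. There is $\Psi\in A_0(\mathbb C^n)$ with $\|\Psi(z)-z\|<\varepsilon$ on $\overline B_s$ and $\|\Psi(p)\|>R$ for all $p\in E$.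
\end{lemma}

\begin{proof}
If $E=\emptyset$, take $\Psi=\mathrm{id}$. Otherwise let $E=\{p_1,\dots,p_N\}$. Fix $s'$ with $s<s'<\min_i\|p_i\|$ and then $\varepsilon'>0$ with $N\varepsilon'<\min(\varepsilon,s'-s)$. We compose at most $N$ shears. Let $q_1,\dots,q_N$ denote the current images of $p_1,\dots,p_N$. At the start $q_i=p_i$, and at each stage we maintain the following invariant:
\[
\text{for each } i,\ \text{either } q_i=p_i\ \text{ or }\ \|q_i\|>R .
\]

Suppose some $\|q_j\|\le R$. Then $q_j=p_j$. Put $c=\|p_j\|>s'$ and $v=p_j/c$, and choose a unit vector $w\perp v$, which exists because $n\ge 2$. Let $c_i=\langle q_i,v\rangle$, so that $c_j=c$. Define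
\[
Q(\zeta)=A\Bigl(\frac{\zeta}{c}\Bigr)^{\ell+2}\prod_{i:\,c_i\ne c}\frac{\zeta-c_i}{c-c_i},
\qquad
\sigma(z)=z+Q(\langle z,v\rangle)\,w ,
\]
where $A>R+\max_i\|q_i\|$ and then $\ell\in\mathbb N$ is so large that $|Q|<\varepsilon'$ on $\{|\zeta|\le s'\}$. This is possible because $s'<c$. The map $\sigma$ has the following properties.
\begin{itemize}
\item Since $\langle w,v\rangle=0$, it preserves $\langle z,v\rangle$. So it is an automorphism with inverse $z\mapsto z-Q(\langle z,v\rangle)w$.
\item Since $Q$ vanishes to order at least $2$ at $0$, $\sigma(0)=0$ and $d\sigma(0)=\mathsf{Id}$.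
\item On $\overline B_{s'}$ we have $|\langle z,v\rangle|\le s'$, hence $\|\sigma(z)-z\|<\varepsilon'$.
\item If $c_i\ne c$, then $Q(c_i)=0$ and $\sigma(q_i)=q_i$.
\item If $c_i=c$, then $Q(c_i)=A$, so $\sigma(q_i)=q_i+Aw$ and $\|\sigma(q_i)\|\ge A-\|q_i\|>R$.
\end{itemize}
By the last two items the invariant persists, no point with $\|q_i\|>R$ returns to $\overline B_R$, and $q_j$ leaves $\overline B_R$. So the number of $i$ with $\|q_i\|\le R$ strictly decreases, and after at most $N$ shears it is zero.

Let $\Psi\in A_0(\mathbb C^n)$ be the composition of these shears. Since $s+N\varepsilon'<s'$, the successive images of a point of $\overline B_s$ stay in $\overline B_{s'}$. Hence each shear moves the current image by less than $\varepsilon'$, and $\|\Psi(z)-z\|\le N\varepsilon'<\varepsilon$ on $\overline B_s$.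
\end{proof}

We use the lemma in the following form. The correction $\Psi$ is inserted \emph{before} $F$. In this way the points to be moved and the region to be left alone are a subset of a sphere and a ball, and not their images under $F$.

\begin{lemma}\label{lem:perturb}
Let $F\in A_0(\mathbb C^n)$, $0<s<\infty$, let $E\subset\mathbb C^n\setminus\overline B_s$ be finite, and let $\eta,T>0$. There is $G\in A_0(\mathbb C^n)$ with $\|G-F\|<\eta$ on $\overline B_s$ and $\|G\|>T$ on $E$.
\end{lemma}

\begin{proof}
Since $F^{-1}(\overline B_T)$ is compact, there is $R>0$ such that $\|F(z)\|>T$ whenever $\|z\|>R$. By uniform continuity of $F$ on $\overline B_{s+1}$ there is $\varepsilon\in(0,1]$ such that $\|F(z)-F(z')\|<\eta$ for $z,z'\in\overline B_{s+1}$ with $\|z-z'\|\le\varepsilon$. Take $\Psi$ from Lemma~\ref{lem:moving} for $s,E,\varepsilon,R$, and put $G=F\circ\Psi$. On $\overline B_s$ we have $\|\Psi(z)-z\|<\varepsilon\le 1$, hence $\|G-F\|<\eta$. On $E$ we have $\|\Psi\|>R$, hence $\|G\|>T$.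
\end{proof}

\section{A Runge map that does not embed}\label{sec:proof}

Our map $f$ will be a limit on $\mathbb B$ of automorphisms. To see that it lies in $S_R(\mathbb B)$ we need the next lemma. It uses Rouché's theorem in $\mathbb C^n$: \emph{if $D\subset\mathbb C^n$ is a ball, $h,\tilde h$ are holomorphic maps into $\mathbb C^n$ near $\overline D$, and $\|h-\tilde h\|<\|h\|$ on $\partial D$, then $h$ and $\tilde h$ have the same number of zeros in $D$, counted with multiplicity.} A zero of an injective holomorphic map has multiplicity one.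

\begin{lemma}\label{lem:closed}
Restrictions to $\mathbb B$ of maps in $A_0(\mathbb C^n)$ belong to $S_R(\mathbb B)$, and $S_R(\mathbb B)$ is closed in $H(\mathbb B)$.
\end{lemma}

\begin{proof}
\emph{Automorphisms.} Let $F\in A_0(\mathbb C^n)$, let $u$ be holomorphic on $F(\mathbb B)$, and let $L\subset F(\mathbb B)$ be compact. The Taylor series of $u\circ F$ at $0$ approximates $u\circ F$ by polynomials $p$ uniformly on the compact set $F^{-1}(L)\subset\mathbb B$. So $u$ is a uniform limit on $L$ of the entire functions $p\circ F^{-1}$, and these are uniform limits on $L$ of polynomials.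

\emph{Limits are univalent.} Let $f_j\in S_R(\mathbb B)$ and $f_j\to f$ in $H(\mathbb B)$. Then $f$ is normalized. The functions $\det df_j$ have no zeros and converge locally uniformly to $\det df$, which equals $1$ at $0$. By Hurwitz's theorem $\det df$ has no zeros, so $f$ is locally injective. If $f(a)=f(b)=c$ with $a\ne b$, choose disjoint closed balls around $a$ and $b$ in $\mathbb B$ on which $f$ is injective. By Rouché's theorem, for $j$ large $f_j-c$ has a zero in each of them, which contradicts the injectivity of $f_j$. So $f\in S(\mathbb B)$.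

\emph{Limits have Runge image.} Let $u$ be holomorphic on $f(\mathbb B)$, $L\subset f(\mathbb B)$ compact and nonempty, and $\eta>0$. Choose $s<1$ with $f^{-1}(L)\subset B_s$ and, by Taylor expansion, a polynomial $p$ with $|u\circ f-p|<\eta$ on $\overline B_s$. We transport $p$ to $L$ by $f_j^{-1}$, since $f_j(\mathbb B)$ is known to be Runge. First we need $L\subset f_j(\mathbb B)$. The number
\[
d=\min\{\|f(z)-w\|:\|z\|=s,\ w\in L\}
\]
is positive, because $f$ is injective and $f^{-1}(L)\subset B_s$. For $j$ large, $\|f_j-f\|<d$ on $\overline B_s$. By Rouché's theorem $f_j-w$ has, like $f-w$, exactly one zero $z_j(w)$ in $B_s$ for every $w\in L$. So $L\subset f_j(B_s)$ and $f_j^{-1}(w)=z_j(w)$. Moreover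
\[
\|f(z_j(w))-w\|=\|(f-f_j)(z_j(w))\|\le\sup_{B_s}\|f-f_j\|\to 0
\]
uniformly in $w\in L$. Both $w$ and $f(z_j(w))$ lie in the compact set $f(\overline B_s)$, on which $f^{-1}$ is uniformly continuous. Hence $f_j^{-1}\to f^{-1}$ uniformly on $L$, and $p\circ f_j^{-1}\to p\circ f^{-1}$ uniformly on $L$.

Now $|p\circ f^{-1}-u|<\eta$ on $L$, so $|p\circ f_j^{-1}-u|<2\eta$ on $L$ for $j$ large. The function $p\circ f_j^{-1}$ is holomorphic on the Runge domain $f_j(\mathbb B)\supset L$, so some polynomial differs from it by less than $\eta$ on $L$. That polynomial approximates $u$ within $3\eta$ on $L$. Since $L$ and $\eta$ were arbitrary, $f(\mathbb B)$ is Runge.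
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $m_0(r)=(1-r)^{-2}$, let $r_j$ be as in \eqref{eq:radii}, and let $E_k=E_k(m_0)\subset\partial B_{r_k}$. Put $s_k=\frac12(r_{k-1}+r_k)$ for $k\ge 1$. Then $r_{k-1}<s_k<r_k$ and $s_k\uparrow 1$.

Let $F_0=\mathrm{id}$. Given $F_{k-1}\in A_0(\mathbb C^n)$, Lemma~\ref{lem:perturb} with $s=s_k$, $E=E_k$, $\eta=2^{-k}$ and $T=k+1$ yields $F_k\in A_0(\mathbb C^n)$ with
\[
\|F_k-F_{k-1}\|<2^{-k}\ \text{ on }\overline B_{s_k},\qquad\|F_k\|>k+1\ \text{ on }E_k .
\]
As $s_k\uparrow 1$, the maps $F_k$ converge locally uniformly on $\mathbb B$ to a map $f$, and $f\in S_R(\mathbb B)$ by Lemma~\ref{lem:closed}. The later steps do not spoil the largeness on $E_k$: for $j>k$ we have $E_k\subset\overline B_{r_k}\subset\overline B_{s_j}$, so on $E_k$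
\[
\|f-F_k\|\le\sum_{j>k}2^{-j}\le 1,\qquad\text{hence}\qquad\|f\|>k .
\]
Thus $f$ satisfies \eqref{eq:large} for $m=m_0$, with $j=k$.

By Proposition~\ref{prop:obstruction}, $f$ is not of the form $\varphi\circ g$ with $\varphi\in U_0(\mathbb C^n)$ and $g\in\mathcal G_{m_0}$. Since $S^0(\mathbb B)\subset\mathcal G_{m_0}$ by Proposition~\ref{prop:growth}, $f\notin U_0(\mathbb C^n)\circ S^0(\mathbb B)$. By (i) this set is $S^1(\mathbb B)$, so $f$ embeds into no Loewner chain.
\end{proof}

\section{Generic Runge maps do not embed}\label{sec:generic}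

The step from $F_{k-1}$ to $F_k$ can start from any map in $A_0(\mathbb C^n)$ and can be made arbitrarily small on a given compact subset of $\mathbb B$. This suggests that condition \eqref{eq:large} is generic. To pass from automorphisms to all of $S_R(\mathbb B)$ we use the Andersén--Lempert theorem \cite{AL}: \emph{for $n\ge 2$, a biholomorphic map from a star-shaped domain of $\mathbb C^n$ onto a Runge domain is a locally uniform limit of automorphisms of $\mathbb C^n$.}

Let $f\in S_R(\mathbb B)$ and let $G_k$ be automorphisms with $G_k\to f$ locally uniformly on $\mathbb B$. Then $G_k(0)\to 0$ and $dG_k(0)\to\mathsf{Id}$, so the maps $dG_k(0)^{-1}(G_k-G_k(0))\in A_0(\mathbb C^n)$ also converge to $f$. Hence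
\begin{equation}\label{eq:dense}
\text{the restrictions to $\mathbb B$ of maps in $A_0(\mathbb C^n)$ are dense in $S_R(\mathbb B)$.}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:generic}, part 1]
Let $m$ be a gauge and $E_j=E_j(m)$. For $k\ge 1$ put
\[
W_k=\bigl\{f\in S_R(\mathbb B):\ \exists\,j\ge k\ \text{ with }\|f\|>k\text{ on }E_j\bigr\}.
\]

\emph{$W_k$ is open.} Each $E_j$ is finite, so $f\mapsto\min_{E_j}\|f\|$ is continuous on $H(\mathbb B)$, and $W_k$ is a union over $j\ge k$ of relatively open subsets of $S_R(\mathbb B)$.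

\emph{$W_k$ is dense.} By \eqref{eq:dense} it suffices to approximate the restriction of a given $F\in A_0(\mathbb C^n)$ uniformly on $\overline B_\rho$ for given $0<\rho<1$. Choose $j\ge k$ with $r_j>\rho$, so that $E_j\subset\mathbb C^n\setminus\overline B_\rho$. Lemma~\ref{lem:perturb} with $s=\rho$, $E=E_j$, $T=k$ and $\eta$ arbitrarily small gives $G\in A_0(\mathbb C^n)$ that is $\eta$-close to $F$ on $\overline B_\rho$ and satisfies $\|G\|>k$ on $E_j$. By Lemma~\ref{lem:closed}, $G|_{\mathbb B}\in S_R(\mathbb B)$, so $G|_{\mathbb B}\in W_k$.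

By Baire's theorem $W=\bigcap_kW_k$ is a dense $G_\delta$ in $S_R(\mathbb B)$. Its complement is the union of the sets $S_R(\mathbb B)\setminus W_k$, which are closed with empty interior, so it is meager. The elements of $W$ are exactly the maps in $S_R(\mathbb B)$ that satisfy \eqref{eq:large}. By Proposition~\ref{prop:obstruction} none of them is of the form $\Phi\circ g$ with $\Phi$ continuous and $g\in\mathcal G_m$. So the maps of this form lie in the meager set $S_R(\mathbb B)\setminus W$. For countably many gauges, take the union of the corresponding meager sets.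
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}, part 2]
By (i) and Proposition~\ref{prop:growth}, every map in $S^1(\mathbb B)=U_0(\mathbb C^n)\circ S^0(\mathbb B)$ is of the form $\varphi\circ g$ with $\varphi\in U_0(\mathbb C^n)$ and $g\in\mathcal G_{m_0}$, where $m_0(r)=(1-r)^{-2}$. By part 1 and its proof, $S_R(\mathbb B)\cap S^1(\mathbb B)$ is meager, and its complement in $S_R(\mathbb B)$ contains the dense $G_\delta$ set $W$ associated with $m_0$.

For density, let $A\in A_0(\mathbb C^n)$ and $f_t(z)=A(e^tz)$. Then $e^{-t}f_t$ is normalized and univalent, the images $f_t(\mathbb B)=A(B_{e^t})$ increase with $t$, and their union is $A(\mathbb C^n)=\mathbb C^n$. So $(f_t)$ is a Loewner chain with range $\mathbb C^n$ and initial element $A|_{\mathbb B}$, which lies in $S_R(\mathbb B)$ by Lemma~\ref{lem:closed}. By \eqref{eq:dense} such maps are dense in $S_R(\mathbb B)$.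
\end{proof}

\begin{remark}
The Andersén--Lempert theorem enters only through \eqref{eq:dense}. The direct construction in Section~\ref{sec:proof} does not need it.
\end{remark}

\begin{remark}
Every map satisfying \eqref{eq:large} is unbounded. The argument says nothing about whether a \emph{bounded} $f\in S_R(\mathbb B^n)$ can fail to embed into every Loewner chain.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AL}
E. Andersén, L. Lempert,
\emph{On the group of holomorphic automorphisms of $\mathbb C^n$},
Invent. Math. 110 (1992).

\bibitem{BG}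
F. Bracci, P. Gumenyuk,
\emph{Shearing maps and a Runge map of the unit ball which does not embed into a Loewner chain with range $\mathbb C^n$},
arXiv:2202.00483 (2022).

\end{thebibliography}

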